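# Thin lattice simplices of odd dimension have lattice width one

## Twice the standard triangle and twice the standard tetrahedron

Take the triangle $T=\operatorname{conv}\big((0,0),(2,0),(0,2)\big)$ in the plane. Its dilate $kT$ contains $\binom{2k+2}{2}=(2k+1)(k+1)$ points of $\mathbb Z^2$, so the generating series of these numbers begins
$$1+6t+15t^2+28t^3+\cdots=\sum_{k\ge0}\binom{2k+2}{2}t^k .$$
Multiply by $(1-t)^3=1-3t+3t^2-t^3$. The coefficients become $1$, then $6-3=3$, then $15-18+3=0$, then $28-45+18-1=0$. All later coefficients vanish as well, because the counts are given by a polynomial in $k$ of degree $2$ for all $k\ge0$, and multiplication by $(1-t)^3$ takes third differences. So the series equals $(1+3t)/(1-t)^3$. The numerator $1+3t$ is called the $h^*$-polynomial of $T$.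

Do the same for the faces. Each edge of $T$ is a segment whose $k$-th dilate has $2k+1$ lattice points, and $\sum_{k\ge 0}(2k+1)t^k=(1+t)/(1-t)^2$, so the numerator is $1+t$. A vertex gives $\sum_k t^k=1/(1-t)$, with numerator $1$. For the empty face we agree on the numerator $1$. Now take the alternating sum over all faces, starting with the sign $+$ for $T$ itself:
$$(1+3t)-3(1+t)+3\cdot1-1=0 .$$
Everything cancels. This alternating sum is the *local $h^*$-polynomial*, and a simplex for which it is zero is called *thin*. So $T$ is thin.

How narrow is $T$? Take a nonzero integer linear form $u=(a,b)$. On the vertices it takes the values $0,2a,2b$, which are even and not all zero, so the range of $u$ on $T$ is at least $2$. The form $u=(1,0)$ has range exactly $2$. We say that $T$ has lattice width $2$.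

Now repeat the construction one dimension higher, with $S=\operatorname{conv}(0,2e_1,2e_2,2e_3)\subseteq\mathbb R^3$. Here $|kS\cap\mathbb Z^3|=\binom{2k+3}{3}$, that is $1,10,35,84,\dots$, and multiplying by $(1-t)^4$ gives the numerator $1+6t+t^2$. The four facets all have the numerator $1+3t$: the slanted facet has as many lattice points in its $k$-th dilate as there are nonnegative integer solutions of $x+y+z=2k$, which is $\binom{2k+2}{2}$ again. The six edges give $1+t$ and the four vertices give $1$. The alternating sum is
$$(1+6t+t^2)-4(1+3t)+6(1+t)-4+1=t^2\ne0 .$$
So $S$, which has width $2$ for the same reason as $T$, is *not* thin. In dimension $2$ doubling gives a thin simplex of width $2$, and in dimension $3$ it does not. Is this an accident of the construction, or does the parity of the dimension prevent a thin simplex from having width larger than $1$?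

## Thinness, width, and the conjecture in odd dimensions

Let $d\ge1$, let $M=\mathbb Z^d$, and let $\Delta\subseteq\mathbb R^d$ be a $d$-dimensional lattice simplex, that is, the convex hull of $d+1$ affinely independent points $v_0,\dots,v_d$ of $M$.

**Definition ($h^*$-polynomial).** The polynomial $h^*(\Delta,t)$ is defined by
$$1+\sum_{k\ge1}|k\Delta\cap M|\,t^k=\frac{h^*(\Delta,t)}{(1-t)^{d+1}} .$$
The same definition applies to every face $F$ of $\Delta$, viewed as a lattice polytope of dimension $\dim F$ in its own affine span, with exponent $\dim F+1$ in the denominator. By convention $h^*(\varnothing,t)=1$ and $\dim\varnothing=-1$.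

**Definition (local $h^*$-polynomial, thin).** The local $h^*$-polynomial of $\Delta$ is
$$l^*(\Delta,t)=\sum_{\varnothing\subseteq F\subseteq\Delta}(-1)^{\dim\Delta-\dim F}\,h^*(F,t),$$
the sum running over all faces, including $\varnothing$ and $\Delta$. The simplex $\Delta$ is thin if $l^*(\Delta,t)=0$.

**Definition (lattice width).** The lattice width of $\Delta$ is
$$\min_{u\in(\mathbb Z^d)^*\setminus\{0\}}\Big(\max_{x\in\Delta}u(x)-\min_{x\in\Delta}u(x)\Big).$$

The maximum and minimum of $u$ on $\Delta$ are attained at vertices, so they are integers. They differ when $u\ne0$, because $\Delta$ is full-dimensional. So the width is a positive integer. Width $1$ means that all vertices lie on two adjacent lattice hyperplanes $u=c$ and $u=c+1$.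

The paper of Vadym Kurylenko, "Thin Simplices via Modular Arithmetic", arXiv:2404.03975 (2024), is the source of the following conjecture: *in odd dimensions all thin simplices have width $1$.* We shall prove it.

**The case $d=1$.** A segment of lattice length $\ell$ has $k\ell+1$ lattice points in its $k$-th dilate, and $\sum_{k\ge 0}(k\ell+1)t^k=(1+(\ell-1)t)/(1-t)^2$. Hence $l^*=1+(\ell-1)t-2+1=(\ell-1)t$. The segment is thin exactly when $\ell=1$, and its width is $\ell$. So the conjecture holds for $d=1$.

## Box points and a finite abelian group

The alternating sum is awkward to use directly. The aim of this section is to turn thinness into a statement about a finite group.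

Put $n=d+1$, $L=M\oplus\mathbb Z=\mathbb Z^{d+1}$ and $w_i=(v_i,1)\in L$ for $0\le i\le d$. The $w_i$ form a basis of $\mathbb R^{d+1}$, so $L'=\sum_i\mathbb Zw_i$ has finite index in $L$. Put
$$G=L/L' .$$
Write each $x\in L$ as $x=\sum_ic_i(x)w_i$. Some positive multiple of $x$ lies in $L'$, so $c_i(x)\in\mathbb Q$. Each class in $G$ has exactly one representative with all $c_i\in[0,1)$: subtract the integer parts of the coefficients. So $G$ is in bijection with the lattice points of the half-open parallelepiped spanned by the $w_i$. The last coordinate of $x$, its *height*, is $\sum_ic_i(x)$.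

Let $\Pi_\Delta^\circ=\{\sum_i c_iw_i:0<c_i<1\}$ be the open parallelepiped. We recall the following textbook fact together with its proof.

**Fact.** $h^*(\Delta,1)=|G|=|\det(w_0,\dots,w_d)|$, which is the normalized volume of $\Delta$, and
$$l^*(\Delta,t)=\sum_{\lambda\in\Pi_\Delta^\circ\cap L}t^{\lambda_{d+1}} .$$

*Proof.* For a face $F$ with vertices $v_i$, $i\in J$, the points of $kF\cap M$ correspond to the points of $L$ at height $k$ in the cone spanned by the $w_i$, $i\in J$. Each lattice point of this cone is, in exactly one way, the sum of a lattice point $\sum_{i\in J}c_iw_i$ with all $c_i\in[0,1)$ and a combination of the $w_i$, $i\in J$, with nonnegative integer coefficients. Since every $w_i$ has height $1$,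
$$1+\sum_{k\ge1}|kF\cap M|t^k=\frac{\sum_\lambda t^{\lambda_{d+1}}}{(1-t)^{\dim F+1}},$$
where $\lambda$ runs over the lattice points of the half-open box of $F$. So $h^*(F,t)=\sum_\lambda t^{\lambda_{d+1}}$, and this also holds for $F=\varnothing$, whose box is the point $0$. For $F=\Delta$ and $t=1$ we get $h^*(\Delta,1)=|G|$, and the index of $L'$ in $L$ is $|\det(w_0,\dots,w_d)|$.

Now sort the points of the half-open box of $F$ by the set of indices with $c_i\neq0$. If $B_E(t)$ denotes the generating function by height of the lattice points in the *open* box of the face $E$ (with $B_\varnothing=1$), then $h^*(F,t)=\sum_{E\subseteq F}B_E(t)$ for every face $F$. The faces of a simplex are indexed by the subsets of its vertex set, so Möbius inversion on subsets gives $B_\Delta=\sum_F(-1)^{\dim\Delta-\dim F}h^*(F,t)=l^*(\Delta,t)$. $\square$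

In particular $l^*(\Delta,t)$ has nonnegative coefficients, so $\Delta$ is thin exactly when $\Pi^\circ_\Delta$ contains no lattice point. We now express this in $G$. The map $x\mapsto c_i(x)$ is additive and takes integer values on $L'$, so
$$\psi_i:G\to\mathbb C^*,\qquad\psi_i(x)=e^{2\pi\sqrt{-1}\,c_i(x)}\qquad(0\le i\le d)$$
is a well-defined character of $G$, that is, a homomorphism to $\mathbb C^*$. Put
$$G^\circ=\{g\in G:\psi_i(g)\ne1\text{ for all }i\}.$$
The representative of $g$ with all $c_i\in[0,1)$ lies in $\Pi_\Delta^\circ$ exactly when no $c_i$ is $0$, that is, when $g\in G^\circ$. Therefore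
$$|G^\circ|=l^*(\Delta,1),\qquad \Delta\text{ is thin}\iff G^\circ=\varnothing. \tag{1}$$

**The triangle $T$ again.** With $v_0=0$, $v_1=2e_1$, $v_2=2e_2$, the point $\sum c_iw_i$ has coordinates $(2c_1,2c_2,c_0+c_1+c_2)$. It is a lattice point iff $2c_1$, $2c_2$ and $c_0+c_1+c_2$ are integers, and then $2c_0$ is an integer too. The points with all $c_i\in[0,1)$ have $(c_0,c_1,c_2)$ equal to $(0,0,0)$, $(\tfrac12,\tfrac12,0)$, $(\tfrac12,0,\tfrac12)$ or $(0,\tfrac12,\tfrac12)$. So $G\cong(\mathbb Z/2)^2$, the $\psi_i$ are its three nontrivial characters, and every row contains a $0$: $G^\circ=\varnothing$.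

**Width $1$ does not imply thin.** Let $q\ge2$ and let $\Delta$ have vertices $0,\ e_1,\ e_2,\ e_1+e_2+qe_3$ in $\mathbb R^3$, in this order. Solving for the coefficients of $(x,y,z,s)$ gives $c_3=z/q$, $c_1=x-z/q$, $c_2=y-z/q$, $c_0=s-x-y+z/q$. So $G\cong\mathbb Z/q$ via $z$, and no $\psi_i$ takes the value $1$ on a nonzero class. Hence $|G^\circ|=q-1>0$ and $\Delta$ is not thin, although $e_1^*$ takes only the values $0,1$ on its vertices. The conjecture is a one-way implication.

## Cyclic groups, and covering a group by proper subgroups

By (1), $\Delta$ is thin exactly when
$$G=\bigcup_{i=0}^d\ker\psi_i .$$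
The first thing to try is to show that one of these subgroups is all of $G$. If $\psi_i$ is trivial, then $c_i$ is integer-valued on $L$, so $y\mapsto c_i(y,1)$ is an affine function with integer coefficients. It takes the value $1$ at $v_i$ and $0$ at the other vertices, so the width is $1$. In this situation $\Delta$ is called a *lattice pyramid* with apex $v_i$. Conversely, a lattice pyramid has a trivial $\psi_i$ and is therefore thin.

This works whenever $G$ is cyclic: a generator $g_0$ lies in some $\ker\psi_i$, so $\ker\psi_i=G$. The argument does not look at the parity of $d$.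

It stops when $G$ is not cyclic, because a noncyclic group can be a union of proper subgroups. The triangle $T$ shows this: $(\mathbb Z/2)^2$ is the union of its three subgroups of order $2$. Assuming $d$ odd does not rescue the approach, as the following example shows.

**A thin simplex of dimension $5$ that is not a lattice pyramid.** In $\mathbb R^2\times\mathbb R^2\times\mathbb R$ let
$$J=\operatorname{conv}\big(T\times\{0\}\times\{0\}\ \cup\ \{0\}\times T\times\{1\}\big).$$
Index the vertices of the first triangle by $0,1,2$, with the vertex at the origin of $\mathbb R^2$ first, and those of the second by $3,4,5$ in the same way. The coordinates of $\sum c_iw_i$ are $2c_1,\ 2c_2,\ 2c_4,\ 2c_5,\ c_3+c_4+c_5$ and $c_0+\cdots+c_5$. The point lies in $L$ iff each of the triples $(c_0,c_1,c_2)$, $(c_3,c_4,c_5)$ satisfies the conditions found for $T$. So $G\cong(\mathbb Z/2)^2\times(\mathbb Z/2)^2$. No element of the first factor avoids all three of its kernels, so $G^\circ=\varnothing$ and $J$ is thin. But no $\psi_i$ is trivial. The width is $1$, by the last coordinate, which is $0$ on three vertices and $1$ on the other three.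

So we should not look for a single trivial $\psi_i$. What $J$ suggests instead is a trivial *product* of several $\psi_i$: here $\psi_3\psi_4\psi_5=1$ because $c_3+c_4+c_5$ is always an integer. We first make precise how trivial products correspond to integral affine functions.

## Trivial products of characters are integral affine functions

Call $f(y)=u(y)+b$ with $u\in(\mathbb Z^d)^*$ and $b\in\mathbb Z$ an integral affine function, and let
$$A=\{(f(v_0),\dots,f(v_d)) : f\text{ integral affine}\}\subseteq\mathbb Z^n .$$
The set $A$ contains all constant vectors of $\mathbb Z^n$ (take $u=0$) and is closed under adding constant vectors (change $b$). Since $\Delta$ is full-dimensional, $f$ is constant on the vertices iff $u=0$. So the width is the minimum of $\max_ia_i-\min_ia_i$ over nonconstant $a\in A$. This gives, for every integer $m\ge1$,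
$$\text{width}\le m\iff A\cap\{0,1,\dots,m\}^n\text{ contains a nonconstant vector}. \tag{2}$$
For the forward direction, take a nonconstant $a\in A$ with $\max_i a_i-\min_i a_i\le m$ and subtract the constant $\min_ia_i$. For the other direction, a nonconstant vector of $A$ with entries in $\{0,\dots,m\}$ has $\max_i a_i-\min_i a_i\le m$.

**Lemma 1.** For $a\in\mathbb Z^n$, the character $\prod_i\psi_i^{a_i}$ of $G$ is trivial iff $a\in A$.

*Proof.* The plan is to recognize the exponent as a linear functional. Let $\varphi$ be the unique linear functional on $\mathbb R^{d+1}$ with $\varphi(w_i)=a_i$ for all $i$. For $x\in L$ we have $\varphi(x)=\sum_ia_ic_i(x)$, so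
$$\prod_i\psi_i^{a_i}(x)=e^{2\pi\sqrt{-1}\,\varphi(x)} .$$
This equals $1$ for all $x\in L$ iff $\varphi(L)\subseteq\mathbb Z$. Since $L=\mathbb Z^d\oplus\mathbb Z$, that holds iff $\varphi(y,s)=u(y)+bs$ with $u\in(\mathbb Z^d)^*$ and $b\in\mathbb Z$. If $\varphi$ has this form, then $a_i=\varphi(v_i,1)=u(v_i)+b$, so $a\in A$. Conversely, if $a_i=u(v_i)+b$ for all $i$ with $u,b$ integral, then the functional $(y,s)\mapsto u(y)+bs$ takes the value $a_i$ on $w_i$, so it is $\varphi$ by uniqueness, and $\varphi(L)\subseteq\mathbb Z$. $\square$

**Check on $T$.** The three nontrivial characters of $(\mathbb Z/2)^2$ have order $2$ and product $1$, and $\psi_1,\psi_2$ are independent. So $\psi_0^{a_0}\psi_1^{a_1}\psi_2^{a_2}=\psi_1^{a_1-a_0}\psi_2^{a_2-a_0}$ is trivial iff $a_0\equiv a_1\equiv a_2\pmod2$. Directly, the values of $u(y)+b$ at $0,2e_1,2e_2$ are $b,\ b+2u(e_1),\ b+2u(e_2)$, which are exactly the integer triples with equal parities.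

In particular, width $1$ means that $\prod_{i\in I}\psi_i=1$ for some nonempty proper subset $I$ of $\{0,\dots,d\}$. For $I=\varnothing$ and for the full set the product is always trivial, since the constant vectors lie in $A$.

## The product of the factors $1-\psi_i$

We need an expression that knows that $G^\circ$ is empty and that contains all the products $\prod_{i\in I}\psi_i$. The function
$$g\longmapsto\prod_{i=0}^d\big(1-\psi_i(g)\big)$$
does both. It is nonzero exactly on $G^\circ$, so for a thin simplex it is identically zero. Expanded, it is $\sum_I(-1)^{|I|}\prod_{i\in I}\psi_i$. Averaging over $G$ keeps exactly the terms with trivial product, each with its sign. Two trivial products are there for free, $I=\varnothing$ and $I=\{0,\dots,d\}$, with signs $1$ and $(-1)^{d+1}$. When $d$ is odd these signs agree and cannot cancel, so another trivial product must exist.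

Later we need the same computation with another polynomial in place of $1-z$, so we do it in general. Recall orthogonality: for a character $\chi$ of a finite abelian group $G$, the average $\frac1{|G|}\sum_{g}\chi(g)$ is $1$ if $\chi$ is trivial and $0$ otherwise. (If $\chi(h)\ne1$, then replacing $g$ by $gh$ shows that the sum equals $\chi(h)$ times itself.)

**Lemma 2.** Let $P(z)=\sum_{j=0}^mp_jz^j\in\mathbb C[z]$ with $P(1)=0$. Then
$$\frac1{|G|}\sum_{g\in G^\circ}\ \prod_{i=0}^dP(\psi_i(g))=\sum_{a\in A\cap\{0,\dots,m\}^n}\ \prod_{i=0}^dp_{a_i}.$$

*Proof.* **Step 1: extend the sum to $G$, so that orthogonality can be used.** If $g\notin G^\circ$, then $\psi_i(g)=1$ for some $i$, so the factor $P(\psi_i(g))=P(1)=0$ kills the product. So on the left we may sum over all $g\in G$.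

**Step 2: expand, so that characters appear.** Choosing one term $p_{a_i}\psi_i(g)^{a_i}$ from each factor gives
$$\frac1{|G|}\sum_{g\in G}\prod_iP(\psi_i(g))=\sum_{a\in\{0,\dots,m\}^n}\Big(\prod_ip_{a_i}\Big)\,\frac1{|G|}\sum_{g\in G}\ \prod_i\psi_i^{a_i}(g).$$

**Step 3: decide which terms survive.** The inner average is $1$ if $\prod_i\psi_i^{a_i}$ is trivial and $0$ otherwise. By Lemma 1 it is $1$ for $a\in A$ and $0$ for $a\notin A$. $\square$

**Theorem 1.** If $d$ is odd and $\Delta$ is thin, then $\Delta$ has lattice width $1$.

*Proof.* **Step 1: turn thinness into an identity about $A$.** By (1), $G^\circ=\varnothing$, so the left side in Lemma 2 is an empty sum. With $P(z)=1-z$, that is $m=1$, $p_0=1$, $p_1=-1$, Lemma 2 reads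
$$\sum_{a\in A\cap\{0,1\}^n}(-1)^{a_0+\cdots+a_d}=0. \tag{3}$$

**Step 2: use the parity of $d$ to find a nonconstant vector.** The vectors $(0,\dots,0)$ and $(1,\dots,1)$ lie in $A$. Together they contribute $1+(-1)^n=2$, since $n=d+1$ is even. The total is $0$, so $A\cap\{0,1\}^n$ contains further vectors, and these are nonconstant.

**Step 3: return to the width.** By (2) with $m=1$ the width is at most $1$. It is a positive integer, so it is $1$. $\blacksquare$

For even $d$ the two constant vectors contribute $1-1=0$ and the argument gives nothing. It must give nothing: for $T$, with $d=2$, the set $A\cap\{0,1\}^3$ consists of $(0,0,0)$ and $(1,1,1)$ only, and (3) holds as $1-1=0$. For the tetrahedron $S$ of the first section, $G$ has $2^3=8$ elements and $G^\circ$ consists of the single class with all $c_i=\tfrac12$, hence all $\psi_i=-1$. The left side in Lemma 2 is $\frac18\cdot2^4=2$, and the right side is the contribution of the two constant vectors, since the width is $2$.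

## Parity of the faces, a bound for $l^*(\Delta,1)$, and all dimensions

The same identities give more than Theorem 1.

**Theorem 2.** Let $d\ge1$ and let $\Delta$ be a $d$-dimensional lattice simplex.

1. (All dimensions.) If $\Delta$ is thin, its width is at most $2$, and it is $1$ if $d$ is odd. This is sharp: for every even $d\ge2$, the simplex $2\Delta_d=\operatorname{conv}(0,2e_1,\dots,2e_d)$ is thin of width exactly $2$.
2. (Refined form for odd $d$.) If $d$ is odd and $\Delta$ is thin, there is an integral affine function taking the value $0$ on a nonempty face $F$ and the value $1$ on the complementary face $F'$ (spanned by the remaining vertices), with $\dim F$ and $\dim F'$ both even. Precisely, the numbers of even-size and odd-size sets $I\subseteq\{0,\dots,d\}$ such that the affine function with value $1$ on $v_i$ $(i\in I)$ and $0$ on the other vertices is integral are equal.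
3. (Quantitative form, sharp constant.) If $d$ is odd and $\Delta$ has width at least $2$, then
$$l^*(\Delta,1)\ \ge\ 2^{-d}\,h^*(\Delta,1),$$
with equality for $2\Delta_d$ for every odd $d$. If $d$ is even and $\Delta$ has width at least $3$, then
$$l^*(\Delta,1)\ \ge\ \frac{2^{d+1}-2}{4^{d+1}}\,h^*(\Delta,1)>0 .$$

We prove the parts in the order 2, 3, 1 and treat $2\Delta_d$ last.

### Even-size and odd-size sets cancel

**Proof of part 2.** The purpose is to read (3) as a count. A vector $a\in\{0,1\}^n$ is the indicator vector of $I=\{i:a_i=1\}$. It lies in $A$ iff the affine function with value $1$ on $v_i$, $i\in I$, and $0$ on the other vertices is integral. Its sign in (3) is $(-1)^{|I|}$. So (3) says that the even-size and the odd-size sets in this family are equally many.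

Now let $d$ be odd. The sets $\varnothing$ and $\{0,\dots,d\}$ belong to the family, and both have even size because $d+1$ is even. So the family contains at least two odd-size sets, in particular one, say $I$. Since $I$ has odd size, it is neither $\varnothing$ nor the full set, and its complement has the odd size $d+1-|I|$. Let $F'$ be the face spanned by the $v_i$ with $i\in I$, and $F$ the face spanned by the other vertices. The function of $I$ is $1$ on $F'$ and $0$ on $F$, and the dimensions $|I|-1$ and $d-|I|$ are both even. $\square$

**What this says for $d=3$.** Here $\dim F+\dim F'=2$ with both terms even, so one of the two faces is a vertex $v_i$ and the other is the opposite facet. An integral affine function takes the values $0$ and $1$ on them. Replacing $f$ by $1-f$ if necessary, it takes the value $1$ on the vertex, so Lemma 1 gives $\psi_i=1$: a thin tetrahedron is a lattice pyramid. For $d=5$ the dimensions can be $2$ and $2$, and the simplex $J$ is an example. For $J$ the sets in the family are those that, in each of the two triangles, contain either no vertex or all three, by the check on $T$. There are two of even size, $\varnothing$ and $\{0,\dots,5\}$,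 and two of odd size, $\{0,1,2\}$ and $\{3,4,5\}$.

### Large width forces many box points

**Proof of part 3, inequality for odd $d$.** The purpose is to run Lemma 2 backwards: if the width is large, the right side is known exactly, and this forces $G^\circ$ to be large. Let $d$ be odd and the width at least $2$. By (2) with $m=1$, $A\cap\{0,1\}^n=\{(0,\dots,0),(1,\dots,1)\}$. Lemma 2 with $P(z)=1-z$ gives
$$\sum_{g\in G^\circ}\ \prod_{i=0}^d(1-\psi_i(g))=\big(1+(-1)^n\big)|G|=2|G| .$$
Since $|\psi_i(g)|=1$, each factor has absolute value at most $2$, so the left side has absolute value at most $2^{d+1}|G^\circ|$. Hence $|G^\circ|\ge2^{-d}|G|$, and this is the claim because $|G^\circ|=l^*(\Delta,1)$ and $|G|=h^*(\Delta,1)$.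

**Proof of part 3, inequality for even $d$.** Now $n$ is odd, and the purpose is to replace $1-z$ by a polynomial for which the constant vectors do not cancel. The constant vectors in $\{0,\dots,m\}^n$ contribute $\sum_jp_j^n$. A polynomial of degree $1$ with $P(1)=0$ is a multiple of $1-z$, and then this sum is $0$. So we go to degree $2$ and take $P(z)=(1-z)^2=1-2z+z^2$.

Let the width be at least $3$. By (2) with $m=2$, the set $A\cap\{0,1,2\}^n$ consists of the three constant vectors. Lemma 2 gives
$$\frac1{|G|}\sum_{g\in G^\circ}\ \prod_{i=0}^d(1-\psi_i(g))^2=1+(-2)^n+1=2-2^n,$$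
since $n$ is odd. Each product on the left has absolute value at most $4^n$, so $4^n|G^\circ|\ge(2^n-2)|G|$. With $n=d+1$ this is the stated inequality. The bound is positive because $n\ge3$. $\square$

**Check on $T$, which has width $2$.** By the parity description of $A$, the set $A\cap\{0,1,2\}^3$ is $\{(1,1,1)\}\cup\{0,2\}^3$. For $P=(1-z)^2$ the right side of Lemma 2 is $(-2)^3+8\cdot1=0$, as it must be for a thin simplex. The six nonconstant vectors in $\{0,2\}^3$ contribute $6$ and cancel the $2-2^3=-6$ from the constant vectors.

### Width at most two in every dimension

**Proof of part 1, the bounds.** If $d$ is odd and $\Delta$ is thin, then the width is $1$ by Theorem 1. Let $d$ be even. If the width were at least $3$, part 3 would give $l^*(\Delta,1)>0$, so $\Delta$ would not be thin. So a thin simplex of even dimension has width at most $2$. $\square$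

### The simplices $2\Delta_d$

It remains to compute $2\Delta_d=\operatorname{conv}(0,2e_1,\dots,2e_d)$, which gives the sharpness in part 1 and the equality in part 3. Let $v_0=0$ and $v_i=2e_i$ for $1\le i\le d$.

**Step 1: find the box points, to get $l^*(2\Delta_d,1)$.** The coordinates of $\sum c_iw_i$ are $2c_1,\dots,2c_d$ and $\sum_{i=0}^dc_i$. So the point lies in $L$ iff $2c_i\in\mathbb Z$ for $i\ge1$ and $\sum_{i=0}^dc_i\in\mathbb Z$. These conditions imply that $2c_0=2\sum_{i=0}^dc_i-\sum_{i\ge1}2c_i$ is an integer. If also $0<c_i<1$ for all $i$, then every $c_i$ is $\tfrac12$. This one candidate has $\sum c_i=\frac{d+1}2$, so it lies in $L$ iff $d+1$ is even. Hence $l^*(2\Delta_d,1)$ is $0$ if $d$ is even and $1$ if $d$ is odd. In particular $2\Delta_d$ is thin for every even $d$.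

**Step 2: compute $h^*(2\Delta_d,1)$.** In the half-open box, $c_1,\dots,c_d\in\{0,\tfrac12\}$ can be chosen freely, and then $c_0\in[0,1)$ is determined by the condition that the sum is an integer. So $h^*(2\Delta_d,1)=|G|=2^d$.

**Step 3: compute the width.** A form $u\in(\mathbb Z^d)^*\setminus\{0\}$ takes the values $0,2u(e_1),\dots,2u(e_d)$ on the vertices. These are even and not all zero, and $0$ is among them, so the range of $u$ is at least $2$. The form $e_1^*$ has range $2$. So the width is exactly $2$.

**Step 4: conclude.** For even $d\ge2$, $2\Delta_d$ is thin of width exactly $2$, which is the sharpness in part 1. For odd $d$, it has width at least $2$ and $l^*(2\Delta_d,1)=1=2^{-d}\cdot2^d=2^{-d}h^*(2\Delta_d,1)$, which is the equality in part 3. $\blacksquare$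

So thin simplices have width at most $2$ in every dimension $d\ge1$, and the value $2$ occurs in every even dimension $d\ge2$ and in no odd dimension. The contrast between the triangle $T$ and the tetrahedron $S$ was not an accident of the construction.
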